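\title{Reflection rank and the eventual value of proof-theoretic dilators}

\begin{abstract}
A $\Pi^1_2$-sound r.e.\ extension $T$ of $\mathsf{ACA}_0$ carries two ordinals: its rank in the order of $\Pi^1_2$-reflection modulo true $\Sigma^1_2$-sentences, and the value of its proof-theoretic dilator at $\delta^1_2$. We show that these ordinals do not order theories in the same way, and that both implications fail. For every recursive dilator $B$ we construct a true theory of rank $0$ whose dilator exceeds $B$ at $\delta^1_2$. The proof combines a Kleene--Brouwer search tree, a cone avoidance lemma for descending sequences in towers of exponentials, and a model with nonstandard numbers. For extensions of $\Pi^1_1\text{-}\mathsf{CA}_0+\Sigma^1_2\text{-}\mathsf{DC}$ the two ordinals are equal.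
\end{abstract}

\section{Introduction}\label{sec:intro}

One can measure the strength of a theory $T$ of second-order arithmetic by the theories whose soundness it proves, or by the operations on well-orders that it proves to preserve well-foundedness. This paper compares the two measures at the level of $\Pi^1_2$-sentences. The metatheory is $\mathsf{ZFC}$, \emph{true} means true in $(\omega,\mathcal P(\omega))$, and a theory is \emph{$\Pi^1_2$-sound} if all its $\Pi^1_2$-theorems are true.

\medskip\noindent\textbf{Rank.} Write $T\vdash^{\Sigma^1_2}\phi$ if $T+\psi\vdash\phi$ for some true $\Sigma^1_2$-sentence $\psi$. Let $\mathsf{RFN}(S)$ be the uniform $\Pi^1_2$-reflection principle $\mathsf{RFN}_{\Pi^1_2}(S)$, which says that every $\Pi^1_2$-sentence provable in $S$ is true. For $\Pi^1_2$-sound r.e.\ extensions $S,T$ of $\mathsf{ACA}_0$ put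
\[
S\prec T\iff T\vdash^{\Sigma^1_2}\mathsf{RFN}(S).
\]
This relation, written $\prec^{\Sigma^1_2}_{\Pi^1_2}$ in full, is known to be well-founded, so each such $T$ has a rank $\operatorname{rank}(T)=\sup\{\operatorname{rank}(S)+1:S\prec T\}$. Rank $0$ means that nothing is $\prec T$. The true theory $\mathsf{ACA}_0+\mathsf{RFN}(\mathsf{ACA}_0)$ has rank at least $1$.

\medskip\noindent\textbf{Eventual value.} A predilator $F$ assigns to each linear order $X$ a linear order $F(X)$ whose elements are terms with finitely many coordinates from $X$ (Section~\ref{sec:predil}). It is a \emph{dilator} if $F(\alpha)$ is well-ordered for every well-order $\alpha$, and a \emph{pseudodilator} otherwise. For recursive $F$, being a dilator is a $\Pi^1_2$-statement $\mathsf{Dil}(F)$. The \emph{proof-theoretic dilator} $|T|=|T|_{\Pi^1_2}$ is the sum of all recursive predilators $F$ with $T\vdash\mathsf{Dil}(F)$, taken along a fixed recursive enumeration of them. Let $\delta=\delta^1_2$ be the supremum of the order types of $\Delta^1_2$ well-orderings of $\omega$. The ordinal $|T|(\delta)$ is the \emph{eventual value} of $|T|$.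

The following facts are known for $\Pi^1_2$-sound r.e.\ extensions $S,T$ of $\mathsf{ACA}_0$.
\begin{enumerate}
\item[(K1)] $\mathsf{ACA}_0$ proves that $\mathsf{RFN}(T)$ is equivalent to $\mathsf{Dil}(|T|)$.
\item[(K2)] If $F$ is a recursive pseudodilator, then $|T|(\delta)=|T+\neg\mathsf{Dil}(F)|(\delta)$.
\item[(K3)] If $S\prec T$, then $|S|(\delta)<|T|(\delta)$.
\end{enumerate}
Only (K3) enters a proof below, and only through the next proposition.

\begin{proposition}\label{prop:upper}
$\operatorname{rank}(T)\le|T|(\delta)$ for every $\Pi^1_2$-sound r.e.\ $T\supseteq\mathsf{ACA}_0$.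
\end{proposition}

\begin{proof}
By induction along $\prec$ and (K3), $\operatorname{rank}(S)+1\le|S|(\delta)+1\le|T|(\delta)$ for all $S\prec T$.
\end{proof}

The two ordinals look like two readings of one quantity. Fact (K1) ties reflection to the dilator. Both ordinals increase along $\prec$. Both ignore the true $\Sigma^1_2$-sentences $\neg\mathsf{Dil}(F)$: the eventual value by (K2), and the rank because $T$ and $T+\psi$ have the same $\prec$-predecessors for true $\psi\in\Sigma^1_2$, a conjunction of two true $\Sigma^1_2$-sentences being again one. If the converse of (K3) held, then $\operatorname{rank}(T)$ would be the order type of the set of eventual values below $|T|(\delta)$, and the two ordinals would compare theories in the same way. The following question comes from \cite{Jeon}.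

\medskip\noindent\textbf{Question.} \emph{Does the equivalence}
\begin{equation}\label{eq:question}
\operatorname{rank}(S)\le\operatorname{rank}(T)\iff|S|(\delta)\le|T|(\delta)
\end{equation}
\emph{hold for all $\Pi^1_2$-sound r.e.\ extensions $S,T$ of $\mathsf{ACA}_0$?}

\medskip
The answer is no. The counterexamples assert that a given dilator $B$ preserves well-foundedness, but only for orders that are well-founded in a robust way. Let $\mathrm{LO}(Z)$ say that $Z$ is a linear order and $\mathrm{WO}(Z)$ that it is a linear order without an infinite strictly descending sequence. Let $Z{\restriction}z=\{y:y<_Zz\}$, and let $\omega_n(X)$ be the tower of $n$ exponentials over $X$, so that $\omega_0(X)=X$ and $\omega_{n+1}(X)=\omega^{\omega_n(X)}$ (Section~\ref{sec:exp}). For a recursive dilator $B$ let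
\[
\varphi_B:\quad\forall Z\,\bigl[\mathrm{LO}(Z)\wedge\forall z\in Z\,\forall n\ \mathrm{WO}(\omega_n(Z{\restriction}z))\to\mathrm{WO}(B(Z))\bigr],
\]
\[
T_B=\mathsf{ACA}_0+\mathrm{Predil}(B)+\varphi_B ,
\]
where $\mathrm{Predil}(B)$ is the arithmetical sentence saying that the index $B$ defines a predilator. The hypothesis and the conclusion of $\varphi_B$ are $\Pi^1_1$, so $\varphi_B$ is $\Pi^1_2$. It is true: if all $Z{\restriction}z$ are well-ordered (the case $n=0$), then so is $Z$, and hence so is $B(Z)$. Thus $T_B$ is a true, hence $\Pi^1_2$-sound, r.e.\ extension of $\mathsf{ACA}_0$.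

\begin{theorem}\label{thm:main}
Let $B$ be a recursive dilator.
\begin{enumerate}
\item[(a)] $|T_B|(\delta)>B(\delta)$.
\item[(b)] $T_B\not\vdash^{\Sigma^1_2}\mathsf{RFN}(S)$ for every r.e.\ $S\supseteq\mathsf{ACA}_0$. Hence $\operatorname{rank}(T_B)=0$.
\end{enumerate}
In particular, for every $\Pi^1_2$-sound r.e.\ $U\supseteq\mathsf{ACA}_0$, the theory $T_{|U|}$ has rank $0$ and $|T_{|U|}|(\delta)>|U|(\delta)$.
\end{theorem}

The last sentence is the case $B=|U|$; this is a recursive dilator by Section~\ref{sec:predil}.

\begin{corollary}\label{cor:answer}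
Each of the two implications in \eqref{eq:question} fails for some $S$ and $T$.
\end{corollary}

\begin{proof}
($\Rightarrow$) Let $S=T_{|\mathsf{ACA}_0|}$ and $T=\mathsf{ACA}_0$. Then $\operatorname{rank}(S)=0$, and $\operatorname{rank}(T)=0$ because $T\subseteq S$ makes every $\prec$-predecessor of $T$ one of $S$. But $|S|(\delta)>|T|(\delta)$.

($\Leftarrow$) Let $S=\mathsf{ACA}_0+\mathsf{RFN}(\mathsf{ACA}_0)$ and $T=T_{|S|}$. Then $|S|(\delta)<|T|(\delta)$, while $\mathsf{ACA}_0\prec S$ gives $\operatorname{rank}(S)\ge1>0=\operatorname{rank}(T)$.
\end{proof}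

The towers in $\varphi_B$ are what separates the two ordinals. Without them the axiom would be $\mathsf{Dil}(B)$, and $\mathsf{ACA}_0+\mathsf{Dil}(|\mathsf{ACA}_0|)$ has positive rank by (K1). The eventual value does not notice the towers, because $\delta$ is closed under exponentiation; this gives (a) in Section~\ref{sec:value}. The rank does notice them. Reflection for any $S\supseteq\mathsf{ACA}_0$ implies that for all $n$ every set has an $n$-th Turing jump, and in Section~\ref{sec:model} we build a model of $T_B$ in which this fails for a nonstandard $n$. Such a model has too few sets to recognize all ill-founded orders $X$, but it can still see that some tower $\omega_n(X)$ of nonstandard height is ill-founded: by Section~\ref{sec:cone}, each exponential makes a descending sequence cheaper by one jump.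

So the gap in Proposition~\ref{prop:upper} is not bounded by any eventual value. For strong theories it closes. Let $\Sigma^1_2\text{-}\mathsf{DC}$ be the scheme
\[
\forall X\exists Y\,\eta(X,Y)\to\forall X\exists Z\,[(Z)_0=X\wedge\forall n\ \eta((Z)_n,(Z)_{n+1})],\qquad\eta\in\Sigma^1_2,
\]
where $(Z)_n=\{m:\langle n,m\rangle\in Z\}$.

\begin{theorem}\label{thm:strong}
Let $T_*=\Pi^1_1\text{-}\mathsf{CA}_0+\Sigma^1_2\text{-}\mathsf{DC}$. If $T\supseteq T_*$ is $\Pi^1_2$-sound and r.e., then $\operatorname{rank}(T)=|T|(\delta)$. Hence \eqref{eq:question} holds whenever $S,T\supseteq T_*$; and if only $T\supseteq T_*$, then $|S|(\delta)\le|T|(\delta)$ still implies $\operatorname{rank}(S)\le\operatorname{rank}(T)$.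
\end{theorem}

The proof is in Section~\ref{sec:strong}; Corollary~\ref{cor:answer} does not depend on it.

\section{Background}\label{sec:background}

\subsection{Arithmetic, truth and reflection}\label{sec:arith}

$\mathsf{ACA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, induction for sets, and comprehension for arithmetical formulas (those without set quantifiers) with parameters; it therefore has induction for arithmetical formulas. A formula is $\Sigma^1_1$, $\Pi^1_1$, $\Sigma^1_2$ or $\Pi^1_2$ if it has the form $\exists V\theta$, $\forall V\theta$, $\exists U\forall V\theta$ or $\forall U\exists V\theta$ with $\theta$ arithmetical. We also apply these names to formulas that $\mathsf{ACA}_0$ proves equivalent to such forms. Adjacent like set quantifiers contract, and a universal number quantifier in front of a $\Pi^1_1$- or $\Pi^1_2$-formula is absorbed by coding the number into a set. A linear order is coded by the set of pairs $\langle a,b\rangle$ with $a\le b$; its field is a subset of $\omega$. \emph{Descending} always means infinite and strictly descending, unless a sequence is called finite.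

By Kleene's normal form theorem, a $\Sigma^1_1$-formula $\phi(X)$ is equivalent over $\mathsf{ACA}_0$ to one of the form $\exists f\in\omega^\omega\,\forall m\,\theta_0(X{\restriction}m,f{\restriction}m)$ with $\theta_0$ bounded. So every $\Pi^1_2$-formula is equivalent over $\mathsf{ACA}_0$ to a \emph{normal} one, $\forall U\exists V\rho_0$ with $\rho_0\in\Pi^0_2$. From the usual truth predicate $\mathrm{Tr}_{\Pi^0_2}$ one obtains a $\Pi^1_2$-formula $\mathrm{Tr}(r,X)$, namely $\forall U\exists V\,\mathrm{Tr}_{\Pi^0_2}(\ulcorner\rho_0\urcorner,X,U,V)$ when $r$ codes the normal formula $\forall U\exists V\rho_0(X,U,V)$; for sentences we write $\mathrm{Tr}(r)$. With $\dot n$ denoting substitution of the numeral for $n$, we use two properties.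
\begin{enumerate}
\item[(T1)] For each normal $\rho(n,X)$, $\mathsf{ACA}_0\vdash\mathrm{Tr}(\ulcorner\rho(\dot n,X)\urcorner,X)\leftrightarrow\rho(n,X)$, and likewise with several number variables.
\item[(T2)] $\mathsf{ACA}_0$ proves: for every code $r$ of a normal sentence $\rho$, the sentence $\rho\leftrightarrow\mathrm{Tr}(\dot r)$ is provable in $\mathsf{ACA}_0$. (The proofs in (T1) are obtained primitive recursively from $\rho$.)
\end{enumerate}
For r.e.\ $S\supseteq\mathsf{ACA}_0$ with $\Sigma^0_1$ provability predicate $\mathrm{Prov}_S$, the principle $\mathsf{RFN}(S)$ is the $\Pi^1_2$-sentence saying that $\mathrm{Prov}_S(r)\to\mathrm{Tr}(r)$ for every code $r$ of a normal sentence. By (T1) it implies $\forall n\,[\mathrm{Prov}_S(\ulcorner\phi(\dot n)\urcorner)\to\phi(n)]$ for each $\Pi^1_2$-formula $\phi$; by (T2) it follows from the instance $\phi=\mathrm{Tr}$ of this scheme.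

\subsection{Predilators}\label{sec:predil}

A recursive predilator $F$ is given in Girard's normal form, by a recursive set of \emph{symbols} $\sigma$, each with an arity, and a recursive comparison rule. For a linear order $X$, the elements of $F(X)$ are the expressions $(\sigma;x_1,\dots,x_k)$ with $\sigma$ of arity $k$ and \emph{coordinates} $x_1<_X\dots<_Xx_k$. The rule decides whether $(\sigma;\vec x)<(\tau;\vec y)$ from $\sigma$, $\tau$ and the relative order of the coordinates $\vec x,\vec y$. An embedding $f:X\to Y$ acts by $F(f)(\sigma;\vec x)=(\sigma;f(\vec x))$. Two conditions are required: every $F(X)$ is a linear order, and $f\le g$ pointwise implies $F(f)\le F(g)$ pointwise. A violation of either involves finitely many coordinates, so it suffices to test finite orders. Hence ``the index $F$ is total and defines a predilator'' is an arithmetical sentence $\mathrm{Predil}(F)$, and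
\[
\mathsf{Dil}(F):\quad\mathrm{Predil}(F)\wedge\forall X\,[\mathrm{WO}(X)\to\mathrm{WO}(F(X))].
\]
The form of the definition shows that $F(X)\le_TX$ uniformly, that $F(f)$ is an order embedding, that $F(g\circ f)=F(g)\circ F(f)$, and that the range of $F(f)$ consists of the elements with all coordinates in the range of $f$. Two consequences will be used. If $F(\alpha)$ is ill-founded and $\alpha\le\beta$, then $F(\beta)$ is ill-founded. And a descending sequence in $F(\alpha)$ has only countably many coordinates in total, so it lies in $F(A)$ for a countable $A\subseteq\alpha$; therefore $\mathsf{Dil}(F)$ is true if and only if $F(\alpha)$ is well-ordered for all ordinals $\alpha$. For a dilator $F$ we also write $F(\alpha)$ for the order type.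

The identity $X\mapsto X$ has one symbol, of arity $1$. The sum $\sum_iF_i$ has symbols $(i,\sigma)$ with $\sigma$ a symbol of $F_i$, compared first by $i$ and then by the rule of $F_i$. A sum of dilators is a dilator, since $i$ is eventually constant along a descending sequence; for finite sums $\mathsf{ACA}_0$ proves this. If $U$ is $\Pi^1_2$-sound, every $F_i$ with $U\vdash\mathsf{Dil}(F_i)$ is a total index of a dilator. So $|U|$ is a recursive dilator and
\begin{equation}\label{eq:sum}
|U|(\delta)=\sum_{i<\omega}F_i(\delta)=\sup_{m<\omega}\,(F_0+\dots+F_m)(\delta)\ \ge\ F_i(\delta)\quad\text{for each }i.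
\end{equation}
The identity is a summand, so every eventual value is at least $\delta$.

\subsection{Exponentials and the ordinal $\delta$}\label{sec:exp}

For a linear order $Y$, let $\omega^Y$ be the set of finite non-increasing sequences $y_0\ge\dots\ge y_{m-1}$ from $Y$, written $\omega^{y_0}+\dots+\omega^{y_{m-1}}$, with $0$ for the empty sequence. The order is lexicographic, and proper extensions are larger. The $y_j$ are the \emph{exponents}; $\alpha+\omega^y$ denotes $\alpha$ extended by $y$, when $y$ is at most every exponent of $\alpha$. If $Y$ is a well-order, then $\omega^Y$ has type $\omega^{\mathrm{otp}(Y)}$, by Cantor normal form. Elements of $\omega_n(X)$ are coded by nested finite sequences of depth $n$ with \emph{leaves} in $X$. By recursion on $n$, membership and order in $\omega_n(X)$ are primitive recursive in $X$, uniformly in $n$, and they depend only on the restriction of $X$ to the leaves involved.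

\begin{lemma}\label{lem:delta}
$\delta$ is a countable limit ordinal, every $\Delta^1_2$ well-order of $\omega$ has type $<\delta$, and $\gamma<\delta$ implies $\omega_n(\gamma)<\delta$ for all $n$.
\end{lemma}

\begin{proof}
There are countably many $\Delta^1_2$ sets, so $\delta$ is a countable supremum of countable ordinals. Let $X$ be a $\Delta^1_2$ well-order of $\omega$, and let $X^*$ be $X+1$ or $\omega_n(X)$. The field of $X^*$ is infinite and recursive in $X$, so listing it in increasing numerical order transfers $X^*$ to a well-order of $\omega$ recursive in $X$, which is $\Delta^1_2$. With $X+1$ we get $\mathrm{otp}(X)<\delta$, so the supremum is not attained and $\delta$ is a limit. Given $\gamma<\delta$, choose $X$ of type $>\gamma$; then $\omega_n(\gamma)<\omega_n(\mathrm{otp}(X))\le\delta$.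
\end{proof}

\subsection{Search trees}\label{sec:kb}

Both theorems need predilators $G$ such that $G(x)$ is ill-founded exactly when a certain countable object with maps into $x$ exists. The tool is a tree of finite attempts to build the object, linearly ordered.

For a linear order $x$, an \emph{$x$-sequence} is a finite sequence $u$ with $u(2j)\in\omega$ and $u(2j+1)\in x$. The \emph{Kleene--Brouwer order} puts $u<v$ if $u\supsetneq v$, or if $u(k)<v(k)$ at the first difference $k$, compared in $\omega$ for even $k$ and in $x$ for odd $k$. It is linear, being the lexicographic order after a top symbol is appended to each sequence. For a tree $\mathcal T$ of $x$-sequences, $\mathrm{KB}(\mathcal T)$ is $\mathcal T$ with this order; for $x=\omega$ this covers trees on $\omega$. If $\mathcal T$ has no infinite path, the \emph{tree rank} is $\mathrm{rk}(u)=\sup\{\mathrm{rk}(v)+1:u\subsetneq v\in\mathcal T\}$.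

The \emph{support} of $u$ is the finite set of its odd entries, and the \emph{pattern} $\bar u$ is $u$ with each odd entry replaced by its position in the support. A \emph{search tree} is an assignment $x\mapsto\mathcal T(x)$ of nonempty trees of $x$-sequences such that ``$u\in\mathcal T(x)$'' is a recursive property of $\bar u$ alone.

\begin{lemma}\label{lem:kb}
\begin{enumerate}
\item[(a)] If $x\mapsto\mathcal T(x)$ is a search tree, then $G(x)=\mathrm{KB}(\mathcal T(x))$ is a recursive predilator.
\item[(b)] Let $x$ be a well-order and $\mathcal T$ a tree of $x$-sequences. Then $\mathrm{KB}(\mathcal T)$ is ill-founded if and only if $\mathcal T$ has an infinite path.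
\item[(c)] If moreover $\mathcal T$ is nonempty and has no infinite path, then $\mathrm{otp}(\mathrm{KB}(\mathcal T))\ge\mathrm{rk}(\langle\rangle)+1$.
\end{enumerate}
The proofs of \textup{(a)} and \textup{(b)} are available in $\mathsf{ACA}_0$.
\end{lemma}

\begin{proof}
(a) Identify $u$ with $(\bar u;x_1,\dots,x_k)$, where $x_1<\dots<x_k$ lists the support. The symbols are the patterns of members of the trees, and every choice of coordinates for such a symbol gives a member of $\mathcal T(x)$, since membership depends on the pattern only. The comparison of $u$ and $v$ depends on $\bar u,\bar v$ and the relative order of the coordinates, and $G(f)$ applies $f$ to the odd entries. Let $f\le g$ and $G(f)(u)\ne G(g)(u)$. These sequences have the same length and the same even entries, so they first differ at an odd $k$, where $f(u(k))<g(u(k))$. Hence $G(f)(u)<G(g)(u)$.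

(b) The initial segments of a path descend. Conversely let $(u^i)$ be descending. We show by induction on $k$, for an arithmetical statement, that there is $i_k$ such that $u^i{\restriction}k$ is defined and constant for $i\ge i_k$. Suppose this holds for $k$, with value $s$. For $i>i_k$ we have $u^i<u^{i_k}\le s$, so $u^i$ properly extends $s$. For such $i$, either $u^{i+1}(k)=u^i(k)$ or $k$ is the first difference, in which case $u^{i+1}(k)<u^i(k)$. A non-increasing sequence in $\omega$ or in the well-order $x$ is eventually constant. The limit of the $u^i$ exists by arithmetical comprehension and is an infinite path.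

(c) By (b), $\mathrm{KB}(\mathcal T)$ is a well-order; let $o(u)$ be the order type below $u$. If $u\subsetneq v$ then $v<u$, so $o(u)\ge o(v)+1$. By induction on tree rank, $o(u)\ge\mathrm{rk}(u)$. The root is the top element, so the whole order has type $o(\langle\rangle)+1$.
\end{proof}

\section{The eventual value of $T_B$}\label{sec:value}

We prove Theorem~\ref{thm:main}(a). By \eqref{eq:sum} it suffices to find a recursive $G$ with $T_B\vdash\mathsf{Dil}(G)$ and $G(\delta)>B(\delta)$. The theory $T_B$ yields $\mathrm{WO}(B(Z))$ only when all towers $\omega_n(Z{\restriction}z)$ are known to be well-ordered. Embeddings of all these towers into one well-order $x$ certify this. So we let $G(x)$ search for a counterexample to $\varphi_B$ with a certificate in $x$: a linear order $Z$ on $\omega$, order-preserving maps $a_{z,n}:\omega_n(Z{\restriction}z)\to x$, and a descending sequence $h$ in $B(Z)$. The search fails for well-ordered $x$, provably in $T_B$. For $x=\delta$ it fails slowly, since an order $Z$ of type $\delta$ has a certificate and $h$ can descend through $B(\delta)$ for a long time.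

\medskip\noindent\textbf{The tree.} Fix a recursive bijection between $\omega$ and triples $\langle z,n,t\rangle$. In an $x$-sequence $u$ read $u(2j)=\langle c_j,h_j\rangle$, and read $u(2\langle z,n,t\rangle+1)$ as the value $a_{z,n}(t)$. The empty sequence is in $\mathcal T(x)$. A nonempty $u$, with $m$ the largest index such that $c_m$ is given, is in $\mathcal T(x)$ if the following hold.
\begin{enumerate}
\item[(1)] Each $c_j$ codes a linear order of $\{0,\dots,j\}$, and these orders extend each other. Each $h_j$ has the syntactic form $(\sigma;z_1,\dots,z_k)$.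
\item[(2)] If all coordinates of $h_j$ are numerically $\le m$, then $h_j\in B(c_m)$. If $h_j,h_{j+1}$ are given and all their coordinates are $\le m$, then $h_{j+1}<h_j$ in $B(c_m)$.
\item[(3)] If the entries for $\langle z,n,t\rangle$ and $\langle z,n,t'\rangle$ are given, $z$ and all leaves of $t,t'$ are $\le m$, and $t<t'$ in $\omega_n(c_m{\restriction}z)$, then $a_{z,n}(t)<_xa_{z,n}(t')$.
\end{enumerate}
A condition is imposed only once the part of $Z$ that it mentions has been decided, and it then depends only on that part. As the $c_j$ extend each other, every condition imposed on an initial segment of $u$ is also imposed on $u$; so $\mathcal T(x)$ is a tree. Membership depends only on the even entries and the relative order of the odd ones, and it is recursive because $B$ is total. So $\mathcal T$ is a search tree, provably in $\mathsf{ACA}_0+\mathrm{Predil}(B)$. Let $G(x)=\mathrm{KB}(\mathcal T(x))$. By Lemma~\ref{lem:kb}(a), $T_B\vdash\mathrm{Predil}(G)$; this is the reason for the axiom $\mathrm{Predil}(B)$.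

\medskip\noindent\textbf{$T_B$ proves $\mathsf{Dil}(G)$.} Argue in $T_B$. Let $\mathrm{WO}(x)$ and suppose $G(x)$ is ill-founded. By Lemma~\ref{lem:kb}(b), $\mathcal T(x)$ has an infinite path. Let $Z=\bigcup_jc_j$, a linear order on $\omega$. Along the path $m$ grows without bound, so every instance of (2) and (3) is eventually imposed. Thus $h=(h_j)$ is descending in $B(Z)$, and each $a_{z,n}$ is order-preserving from $\omega_n(Z{\restriction}z)$ to $x$. A descending sequence in $\omega_n(Z{\restriction}z)$ would map to one in $x$, so the hypothesis of $\varphi_B$ holds for $Z$. Hence $\mathrm{WO}(B(Z))$, contradicting $h$.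

\medskip\noindent\textbf{$G(\delta)>B(\delta)$.} As $T_B$ is true, $G$ is a dilator, so $\mathcal T(\delta)$ has no infinite path. By Lemma~\ref{lem:delta} there is an order $Z$ on $\omega$ of type $\delta$, and each $\omega_n(Z{\restriction}z)$ has type $<\delta$; fix embeddings $a_{z,n}:\omega_n(Z{\restriction}z)\to\delta$. Call a nonempty $\delta$-sequence $u$ \emph{truthful} if each $c_j$ is the restriction of $Z$ to $\{0,\dots,j\}$, each odd entry is the fixed value $a_{z,n}(t)$ (or $0$ when $t\notin\omega_n(Z{\restriction}z)$), and the given $h_j$ satisfy $h_0>h_1>\cdots$ in $B(Z)$. Truthful sequences satisfy (1)--(3). For $b\in B(Z)$ let $|b|$ be its rank in the well-order $B(Z)$, which has type $B(\delta)$ since $B$ is a dilator.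

We claim that a truthful $u$ with last $h$-entry $b$ has $\mathrm{rk}(u)\ge|b|$. Use induction on $|b|$. For $b'<b$, append to $u$ the prescribed odd entry if one is due, and then the even entry $\langle c_{m+1},b'\rangle$. The result is a truthful proper extension with last $h$-entry $b'$, so $\mathrm{rk}(u)\ge\sup_{b'<b}(|b'|+1)=|b|$. Every $b$ is the $h$-entry of a truthful sequence of length $1$, so $\mathrm{rk}(\langle\rangle)\ge\sup_b(|b|+1)=B(\delta)$. Lemma~\ref{lem:kb}(c) gives $G(\delta)\ge B(\delta)+1$, which proves Theorem~\ref{thm:main}(a).

\section{Descending sequences that avoid a cone}\label{sec:cone}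

Let $\Phi_i$ list the Turing functionals, and put $R'=\{i:\Phi^R_i(i)\downarrow\}$, $R^{(0)}=R$, $R^{(n+1)}=(R^{(n)})'$. We use the standard facts
\begin{equation}\label{eq:jumps}
(R^{(k)})^{(L)}=R^{(k+L)},\qquad R\le_TR',\qquad R'\not\le_TR,\qquad A\le_TR\Rightarrow A^{(L)}\le_TR^{(L)},
\end{equation}
and that $R'$ decides $\Sigma^0_1(R)$ questions uniformly. A sequence $g$ is used as an oracle through its graph. For a finite sequence $\tau$, ``$\Phi_i^{R\oplus\tau}(n)\downarrow$'' means that the computation halts and asks only about positions $<|\tau|$ of the second oracle; it then has the same outcome for every $g\supseteq\tau$.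

\subsection{One jump against one exponential}

The model in Section~\ref{sec:model} must omit a set $C$ and yet witness, in some form, that an ill-founded order $X$ is ill-founded. A descending sequence in $X$ itself may be too expensive.

\begin{example}\label{ex:truestage}
There is a recursive ill-founded order $X$ all of whose descending sequences compute $\emptyset'$. Let $p:\omega\to\omega$ be a recursive injective enumeration of $\emptyset'$. For $s<t$ call $s$ \emph{$t$-true} if $p(s)<p(v)$ for all $v\in(s,t]$, and call $s$ \emph{true} if it is $t$-true for all $t>s$. For $s<t$ put $t<_Xs$ if $s$ is $t$-true, and $s<_Xt$ otherwise. There is no $3$-cycle on $s<t<u$: if $s$ is not $t$-true it is not $u$-true, so $s$ is below both others; if $s$ is $t$-true and $t$ is not $u$-true, then $t$ is below both others; and if $s$ is $t$-true and $t$ is $u$-true, then $s$ is $u$-true and $u<_Xt<_Xs$. So $X$ is a linear order. For each $s_0$, the $s\ge s_0$ minimizing $p(s)$ is true, and the true numbers in increasing order descend in $X$. A number that is not true has only finitely many $X$-predecessors, so every entry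 of a descending sequence $d$ is true. To decide $n\in\emptyset'$ from $d$, find an entry $s$ with $p(s)\ge n$ and check whether $n\in\{p(0),\dots,p(s)\}$.
\end{example}

The example locates the difficulty. To build a descending sequence that avoids a cone, one asks whether the current finite sequence has a finite descending extension $\tau$ that forces some computation to halt. In $X$ such a $\tau$ may end at a point below which nothing descends, and excluding this is not a $\Sigma^0_1$ matter. In $\omega^X$ one can set a floor. Let $d$ descend in $X$, start with the entries $\omega^{d(0)}>\omega^{d(1)}+\omega^{d(1)}$, and admit only extensions $\tau$ with entries $\ge\omega^{d(1)}$. This is a recursive condition on $\tau$ once $d(1)$ is known. If a suitable $\tau$ exists, take it and step down to the floor $\omega^{d(1)}$; we are in the starting position with $d(1)$ for $d(0)$. If none exists, stay above the floor forever. This is possible because the interval from $\omega^{d(1)}$ to $\omega^{d(1)}+\omega^{d(1)}$ consists of the elements $\omega^{d(1)}+\gamma$ with $\gamma<\omega^{d(1)}$, so we are again in the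 starting position, shifted by $\omega^{d(1)}$.

Lemma~\ref{lem:cone} below, with $L=0$, turns this into a descending sequence $g$ in $\omega^X$ with $\emptyset'\not\le_Tg$. For the $X$ of Example~\ref{ex:truestage}, the family of sets recursive in $g$ omits $\emptyset'$, contains no descending sequence in $X$, and contains one in $\omega^X$. It regards $X$ as well-ordered, but not robustly so. This is the model of Section~\ref{sec:model} in miniature.

\subsection{The construction}\label{sec:construction}

Let $Y$ be a linear order, $d$ descending in $Y$, and $P_0,P_1,\dots$ properties of finite sequences. We build finite descending sequences $\sigma_0\subsetneq\sigma_1\subsetneq\cdots$ in $\omega^Y$ and $\alpha_0\le\alpha_1\le\cdots$ in $\omega^Y$ such that all exponents of $\alpha_i$ are $\ge d(i)$ and the last entry of $\sigma_i$ is $\alpha_i+\omega^{d(i)}$. Start with $\alpha_0=0$ and $\sigma_0=\langle\omega^{d(0)}\rangle$. At stage $i$ put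
\[
\beta_i=\alpha_i+\omega^{d(i+1)},\qquad\sigma_i^+=\sigma_i{}^\frown\langle\beta_i+\omega^{d(i+1)}\rangle .
\]
The sequence $\sigma_i^+$ descends, because $\beta_i+\omega^{d(i+1)}$ and $\alpha_i+\omega^{d(i)}$ first differ at the exponents $d(i+1)<d(i)$. Call $\tau$ \emph{$i$-admissible} if $\tau\supseteq\sigma_i^+$ is finite and descending in $\omega^Y$ and all its entries after $\sigma_i$ are $\ge\beta_i$. Ask whether some $i$-admissible $\tau$ has $P_i$.
\begin{itemize}
\item \emph{Yes.} Take the $\tau$ found first in a search. Let $\sigma_{i+1}=\tau$ if the last entry of $\tau$ is $\beta_i$, and $\sigma_{i+1}=\tau^\frown\langle\beta_i\rangle$ otherwise. Let $\alpha_{i+1}=\alpha_i$.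
\item \emph{No.} Let $\sigma_{i+1}=\sigma_i^+$ and $\alpha_{i+1}=\beta_i$.
\end{itemize}
In both cases the exponents of $\alpha_{i+1}$ are $\ge d(i+1)$, the last entry of $\sigma_{i+1}$ is $\alpha_{i+1}+\omega^{d(i+1)}$, and $\alpha_i\le\alpha_{i+1}$. So $g=\bigcup_i\sigma_i$ is descending in $\omega^Y$. The entries added at stage $j$ are $\ge\beta_j\ge\alpha_j$. If the answer at stage $i$ is No, the entries added at stages $j>i$ are therefore $\ge\alpha_{i+1}=\beta_i$. We have shown, for each $i$:
\begin{equation}\label{eq:dichotomy}
\begin{array}{ll}
\text{Yes:}&\text{some }\tau\subseteq g\text{ has }P_i;\\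
\text{No:}&\text{no $i$-admissible }\tau\text{ has }P_i,\text{ and every finite }\tau\text{ with }\sigma_i^+\subseteq\tau\subseteq g\text{ is $i$-admissible.}
\end{array}
\end{equation}
If $Y\le_TR$, then $i$-admissibility is $R$-recursive in the finite data $\sigma_i,\alpha_i,d(i+1)$.

\begin{lemma}\label{lem:low}
Let $Y\le_TR$ be a linear order and $d$ descending in $Y$. There is a descending $g$ in $\omega^Y$ with $(R\oplus g)'\le_TR'\oplus d$.
\end{lemma}

\begin{proof}
Let $P_i(\tau)$ be $\Phi_i^{R\oplus\tau}(i)\downarrow$. By \eqref{eq:dichotomy}, $i\in(R\oplus g)'$ if and only if the answer at stage $i$ is Yes: a halting computation from $R\oplus g$ is one from $R\oplus\tau$ for a long initial segment $\tau$ of $g$, and in the case No this $\tau$ would be $i$-admissible. The question at stage $i$ is $\Sigma^0_1(R)$ in the finite data, so $R'\oplus d$ computes the construction together with all answers.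
\end{proof}

\begin{lemma}\label{lem:cone}
Let $L\ge0$, let $X\le_TR$ be an ill-founded linear order, and let $C\not\le_TR^{(L)}$. Then there is a descending $g$ in $\omega_{L+1}(X)$ with $C\not\le_T(R\oplus g)^{(L)}$.
\end{lemma}

\begin{proof}
Induction on $L$, for all $R$, $X$, $C$.

$L=0$. Run the construction with $Y=X$, any descending $d$, and $P_i(\tau)$: ``$\Phi_i^{R\oplus\tau}(n)\downarrow\ne C(n)$ for some $n$''. Suppose $\Phi_i^{R\oplus g}=C$. Then the answer at stage $i$ is No. For each $n$ some $i$-admissible $\tau$, namely a long initial segment of $g$, has $\Phi_i^{R\oplus\tau}(n)\downarrow$, and every $i$-admissible $\tau$ with $\Phi_i^{R\oplus\tau}(n)\downarrow$ yields the value $C(n)$. Searching for such a $\tau$ computes $C(n)$ from $R$, contrary to $C\not\le_TR$.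

$L\to L+1$. We have $X\le_TR'$ and $C\not\le_TR^{(L+1)}=(R')^{(L)}$. The induction hypothesis for $R'$ gives $d$ descending in $\omega_{L+1}(X)$ with $C\not\le_T(R'\oplus d)^{(L)}$. Lemma~\ref{lem:low} with $Y=\omega_{L+1}(X)\le_TR$ gives $g$ descending in $\omega_{L+2}(X)$ with $(R\oplus g)'\le_TR'\oplus d$. By \eqref{eq:jumps}, $(R\oplus g)^{(L+1)}\le_T(R'\oplus d)^{(L)}$, so $C\not\le_T(R\oplus g)^{(L+1)}$.
\end{proof}

Example~\ref{ex:truestage} shows that for $L=0$ the order $\omega_{L+1}(X)$ cannot be replaced by $\omega_L(X)$.

\section{A model of $T_B$ that is short of jumps}\label{sec:model}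

We prove Theorem~\ref{thm:main}(b). It must exclude reflection for all $S$ at once, so we isolate one consequence common to all principles $\mathsf{RFN}(S)$. Let $H(n,X,Y)$ be the arithmetical formula $(Y)_0=X\wedge\forall i<n\ (Y)_{i+1}=((Y)_i)'$, and let $J(n)$ be the $\Pi^1_2$-formula $\forall X\exists Y\,H(n,X,Y)$.

\begin{lemma}\label{lem:J}
For every r.e.\ $S\supseteq\mathsf{ACA}_0$, $\ \mathsf{ACA}_0+\mathsf{RFN}(S)\vdash\forall n\,J(n)$.
\end{lemma}

\begin{proof}
$S$ proves $J(0)$, and it proves $\forall n\,(J(n)\to J(n+1))$, since one more jump exists by arithmetical comprehension. That $S$ proves these two sentences is a true $\Sigma^0_1$-statement, so $\mathsf{ACA}_0$ proves it. Inside $\mathsf{ACA}_0$, instantiation and modus ponens turn an $S$-proof of $J(\dot n)$ into one of $J(\dot n+1)$, so $\Sigma^0_1$-induction gives $\forall n\,\mathrm{Prov}_S(\ulcorner J(\dot n)\urcorner)$. Now apply $\mathsf{RFN}(S)$.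
\end{proof}

Fix a true $\Sigma^1_2$-sentence $\psi=\exists Y\pi(Y)$ with $\pi\in\Pi^1_1$. It suffices to find a model $M$ of $T_B+\psi+\neg\forall n\,J(n)$. A model of $\mathsf{ACA}_0$ with standard numbers satisfies $J(n)$ for each $n$, by induction outside the model, so $M$ must have nonstandard numbers. We cut $M$ out of a nonstandard model of the true sentences by discarding sets. Discarding sets preserves $\Pi^1_1$-facts, which takes care of $\psi$ and of the conclusion of $\varphi_B$. The danger lies in the hypothesis of $\varphi_B$: an ill-founded $Z$ may come to look well-ordered, and then nothing guarantees $\mathrm{WO}(B(Z))$. Lemma~\ref{lem:cone} removes this danger.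

\medskip\noindent\textbf{The ambient model.} By compactness and L\"owenheim--Skolem, let $\mathfrak M=(N,\mathcal X)$ be a countable model of the complete theory of $(\omega,\mathcal P(\omega))$ with a nonstandard $K\in N$; we regard $\mathcal X$ as a family of subsets of $N$. All notions below ($\le_T$, jumps, $\omega_n$) are those of $\mathfrak M$, with indices and heights in $N$. For $L\in N$, the set $R^{(L)}$ is $(Y)_L$ for any $Y\in\mathcal X$ with $H(L,R,Y)$. Read this way, the facts \eqref{eq:jumps} and Lemma~\ref{lem:cone}, with their quantifiers over $k$ and $L$, are single true sentences of second-order arithmetic. So they hold in $\mathfrak M$ for nonstandard $k,L$ as well.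

\medskip\noindent\textbf{The submodel.} Pick $R_0\in\mathcal X$ with $\mathfrak M\models\pi(R_0)$, and let $C=R_0^{(K)}$ and $L_0=K-1$. We build $R_0\le_TR_1\le_T\cdots$ in $\mathcal X$ and nonstandard $L_0,L_1,\dots$ with
\begin{equation}\label{eq:invariant}
\mathfrak M\models C\not\le_TR_s^{(L_s)},
\end{equation}
which holds for $s=0$ since $C=(R_0^{(L_0)})'$. The number $L_s$ is a budget of jumps that still miss $C$; each step spends a standard amount. List $\mathcal X$ as $(A_s)_{s\in\omega}$ with every element occurring infinitely often. Step $s$ is \emph{active} if, in $\mathfrak M$, $X=A_s$ is an ill-founded linear order and $X\le_TR_s^{(k)}$ for some standard $k$. Then choose such a $k$. By \eqref{eq:invariant}, $C\not\le_T(R_s^{(k)})^{(L_s-k)}$, so Lemma~\ref{lem:cone} in $\mathfrak M$ gives $g\in\mathcal X$ descending in $\omega_{L_s-k+1}(X)$ with $C\not\le_T(R_s^{(k)}\oplus g)^{(L_s-k)}$. Put $R_{s+1}=R_s^{(k)}\oplus g$ and $L_{s+1}=L_s-k$, which is nonstandard because $k$ is standard. At inactive steps change nothing. Let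
\[
\mathcal Y=\{A\in\mathcal X:\ \mathfrak M\models A\le_TR_s^{(k)}\text{ for some }s\in\omega\text{ and standard }k\},\qquad M=(N,\mathcal Y).
\]
Since $M$ and $\mathfrak M$ have the same numbers, arithmetical formulas with parameters from $M$ are absolute between them, and $\Pi^1_1$-formulas pass from $\mathfrak M$ to $M$.

\begin{lemma}\label{lem:model}
\begin{enumerate}
\item[(1)] $M\models\mathsf{ACA}_0+\mathrm{Predil}(B)+\psi$.
\item[(2)] $M\not\models J(K)$.
\item[(3)] If $X\in\mathcal Y$ is a linear order and $M\models\forall n\,\mathrm{WO}(\omega_n(X))$, then $\mathfrak M\models\mathrm{WO}(X)$.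
\item[(4)] $M\models\varphi_B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The basic axioms, induction for sets and the true arithmetical sentence $\mathrm{Predil}(B)$ are inherited from $\mathfrak M$. Finitely many $A_1,\dots\in\mathcal Y$ are recursive in a common $R_s^{(k)}$, as the $R_s$ increase; so their join $A$ is in $\mathcal Y$. For an arithmetical formula $\theta$ there is a standard $k'$ such that ``$\{n:\theta(n,a,A)\}\le_TA^{(k')}$ for all $a$ and $A$'' is true. So the set defined by $\theta$ in $\mathfrak M$ is recursive in $R_s^{(k+k')}$ and lies in $\mathcal Y$, and by absoluteness it is the set defined by $\theta$ in $M$. Finally $R_0\in\mathcal Y$ and $\pi(R_0)$ passes down to $M$.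

(2) If $C\le_TR_s^{(k)}$ with $k$ standard, then $k<L_s$ gives $C\le_TR_s^{(L_s)}$, against \eqref{eq:invariant}. So $C\notin\mathcal Y$. If $Y\in\mathcal Y$ satisfied $H(K,R_0,Y)$ in $M$, it would do so in $\mathfrak M$, and then $C=(Y)_K\le_TY$ would be in $\mathcal Y$.

(3) Suppose $\mathfrak M\models\neg\mathrm{WO}(X)$, and let $X\le_TR_s^{(k)}$ with $k$ standard. Choose $s'\ge s$ with $A_{s'}=X$. Then $X\le_TR_{s'}^{(k)}$, so step $s'$ is active and produces $g\le_TR_{s'+1}$ descending in $\omega_n(X)$ for some $n\in N$. So $g\in\mathcal Y$, and ``$g$ descends in $\omega_n(X)$'' is arithmetical in $g,n,X$. Hence $M\models\neg\mathrm{WO}(\omega_n(X))$.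

(4) Let $Z\in\mathcal Y$ be a linear order with $M\models\forall z\in Z\,\forall n\,\mathrm{WO}(\omega_n(Z{\restriction}z))$. By (3), $\mathfrak M\models\mathrm{WO}(Z{\restriction}z)$ for all $z\in Z$. Then $\mathfrak M\models\mathrm{WO}(Z)$, since a descending $d$ in $Z$ has its tail in $Z{\restriction}d(0)$. As $\mathsf{Dil}(B)$ is true, $\mathfrak M\models\mathrm{WO}(B(Z))$, and this $\Pi^1_1$-fact passes to $M$.
\end{proof}

By Lemmas \ref{lem:J} and \ref{lem:model}, $M\models T_B+\psi+\neg\mathsf{RFN}(S)$ for every r.e.\ $S\supseteq\mathsf{ACA}_0$. As $\psi$ was arbitrary, $T_B\not\vdash^{\Sigma^1_2}\mathsf{RFN}(S)$. So nothing is $\prec T_B$, and Theorem~\ref{thm:main} is proved.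

\begin{remark}
The height $n$ in (3) is nonstandard, so it matters that $\forall n$ in $\varphi_B$ is a quantifier of the object language. The complexity of $\psi$ is used in (1), where one witness is kept; for true $\Pi^1_2$-sentences $\psi$ the statement fails, as $\psi=\mathsf{RFN}(\mathsf{ACA}_0)$ shows. Soundness of $S$ is not used.
\end{remark}

\section{Strong theories}\label{sec:strong}

We prove Theorem~\ref{thm:strong}. Fix a $\Pi^1_2$-sound r.e.\ $T\supseteq T_*$ and a recursive $E$ with $T\vdash\mathsf{Dil}(E)$; then $E$ is a dilator. We shall show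
\begin{equation}\label{eq:goal}
\operatorname{rank}(T)\ge E(\delta).
\end{equation}
This suffices. Applied to the finite partial sums in \eqref{eq:sum}, which are $T$-provable dilators, it gives $\operatorname{rank}(T)\ge|T|(\delta)$, and Proposition~\ref{prop:upper} gives equality. The equivalence \eqref{eq:question} for $S,T\supseteq T_*$ follows, and the last claim follows from $\operatorname{rank}(S)\le|S|(\delta)\le|T|(\delta)=\operatorname{rank}(T)$.

For \eqref{eq:goal} we attach true theories to elements $e$ of $E(\delta)$ so that smaller elements receive $\prec$-smaller theories and all of them are $\prec T$. The theory at $e$ should say ``reflection holds for the theories at all $e'<e$''. There are two obstacles. A theory is a finite object and must describe the ordinal coordinates of $e$; pseudodilators do this for enough ordinals (Section~\ref{sec:names}). And $e'<e$ may have much larger coordinates than $e$: for $E(X)=X+X$, every $\gamma<\delta$ in the left copy is below the $0$ of the right copy. So the statement at $e$ must speak of all end-extensions of the well-order that carries $e$; the true $\Sigma^1_2$-sentence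 allowed in $\prec$ then supplies the extension needed.

\subsection{Iterated reflection along $E$}

Recall that $\mathsf{ATR}_0$ extends $\mathsf{ACA}_0$ by arithmetical recursion along well-orders. It is finitely axiomatizable (we fix a finite axiomatization), and it proves comparability of well-orders: any two are isomorphic, or one is isomorphic to some $w{\restriction}b$ in the other, $w$. The theory $\Pi^1_1\text{-}\mathsf{CA}_0$ has comprehension for $\Pi^1_1$-formulas and contains $\mathsf{ATR}_0$. A \emph{countable coded $\beta$-model} is a set $\mathcal B$, viewed as the family $\{(\mathcal B)_n\}$ over the full number domain, such that every true $\Sigma^1_1$-statement with parameters in the family holds in it. In $\Pi^1_1\text{-}\mathsf{CA}_0$, every set belongs to a countable coded $\beta$-model, and such a model satisfies $\mathsf{ATR}_0$ \cite[\S VII.2]{Simpson}.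

Write $f:w\unlhd x$ if $f$ is an isomorphism of $w$ onto a downward closed subset of $x$, possibly all of $x$. By the diagonal lemma there is a $\Pi^1_2$-formula $\Theta(e,w)$ such that $\mathsf{ACA}_0$ proves
\[
\Theta(e,w)\leftrightarrow\forall x,f,e'\,\bigl[\mathrm{WO}(x)\wedge f:w\unlhd x\wedge e'<E(f)(e)\text{ in }E(x)\to\mathrm{Ref}(e',x)\bigr],
\]
where, with $\rho$ ranging over normal formulas in the one free variable $X$,
\[
\mathrm{Ref}(e,x):\quad\forall\rho\,\bigl[\mathrm{Prov}_{\mathsf{ATR}_0}(\ulcorner\forall X(\Theta(\dot e,X)\to\rho(X))\urcorner)\to\mathrm{Tr}(\ulcorner\rho\urcorner,x)\bigr].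
\]
Here $e,e'$ are numbers and $w,x,f$ are sets. The formula $\mathrm{Ref}$ mentions only the code of $\Theta$ and is $\Pi^1_2$, so the right side of the equivalence is $\Pi^1_2$. Thus $\mathrm{Ref}(e,x)$ says that the $\Pi^1_2$-consequences of $\Theta(e,\cdot)$ over $\mathsf{ATR}_0$ hold of $x$, and $\Theta(e,w)$ asserts this for everything below $e$. The next lemma is the successor step of an induction and the one after it is the induction.

\begin{lemma}\label{lem:step}
$\Pi^1_1\text{-}\mathsf{CA}_0\vdash\Theta(e,x)\to\mathrm{Ref}(e,x)$.
\end{lemma}

\begin{proof}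
Argue in $\Pi^1_1\text{-}\mathsf{CA}_0$. Suppose $\Theta(e,x)$, and $\mathsf{ATR}_0\vdash\forall X(\Theta(\dot e,X)\to\rho(X))$ with $\rho=\forall U\exists V\rho_0$, but $\mathrm{Tr}(\ulcorner\rho\urcorner,x)$ fails at $U=W$. Let $\mathcal B$ be a countable coded $\beta$-model containing $x$ and $W$. The formula $\rho$ and the proof are given only as codes, so we need a satisfaction class for $\mathcal B$ covering all formulas. Set quantifiers over $\mathcal B$ are number quantifiers over indices, so such a class is obtained from the $\omega$-jump of the code, which exists by recursion along $\omega$. Write $\Theta(e,x)$ as $\forall U\exists V\theta$. For $U\in\mathcal B$ the true $\Sigma^1_1$-statement $\exists V\theta$ holds in $\mathcal B$, so $\mathcal B\models\Theta(e,x)$. On $\Pi^0_2$-formulas the satisfaction class agrees with $\mathrm{Tr}_{\Pi^0_2}$, as both obey the Tarski clauses over the same numbers; so $\mathcal B\models\neg\rho_0(x,W,V)$ for all $V\in\mathcal B$, and $\mathcal B\models\neg\rho(x)$. But $\mathcal B$ satisfies the finitely many axioms of $\mathsf{ATR}_0$, and by induction on proofs, arithmetical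 in the satisfaction class, it satisfies every theorem. This is a contradiction.
\end{proof}

\begin{lemma}\label{lem:induction}
$T\vdash\forall w\forall e\,[\mathrm{WO}(w)\wedge e\in E(w)\to\Theta(e,w)]$, and this sentence is true.
\end{lemma}

\begin{proof}
Induction along a single $E(w)$ is not enough, since a failure at $(e,w)$ leads to a failure over a longer well-order. We iterate by dependent choice and pass to the direct limit.

Write $\neg\Theta(e,w)$ as $\exists u\,\vartheta(e,w,u)$ with $\vartheta\in\Pi^1_1$. Let $P$ be the $\Pi^1_1$-class of sets coding tuples $p=(w,e,u,f)$ with $\mathrm{WO}(w)$, $e\in E(w)$ and $\vartheta(e,w,u)$; the component $f$ is unrestricted. Say that $p'=(w',e',u',f')$ \emph{follows} $p$ if $f':w\unlhd w'$ and $e'<E(f')(e)$ in $E(w')$. Argue in $T$. If $p\in P$, then $\neg\Theta(e,w)$ gives $x,f',e'$ as in the definition of $\Theta$ with $\neg\mathrm{Ref}(e',x)$. By Lemma~\ref{lem:step}, $\neg\Theta(e',x)$, so some $p'=(x,e',u',f')\in P$ follows $p$. Hence $\forall p\exists p'\eta(p,p')$ for the $\Sigma^1_2$-relation $\eta$: ``$p\notin P$, or $p'\in P$ and $p'$ follows $p$''.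

Suppose $p_0\in P$. By $\Sigma^1_2\text{-}\mathsf{DC}$ there is a sequence $(p_i)$ with $\eta(p_i,p_{i+1})$ for all $i$. The set $\{i:p_i\in P\}$ exists by $\Pi^1_1$-comprehension, so by induction all $p_i$ are in $P$. We obtain well-orders $w_i$, maps $f_i:w_i\unlhd w_{i+1}$ and $e_i\in E(w_i)$ with $e_{i+1}<E(f_i)(e_i)$. Let $w_\infty$ be the direct limit, which exists by arithmetical comprehension, with maps $\iota_i:w_i\unlhd w_\infty$ and $\iota_i=\iota_{i+1}\circ f_i$. A descending sequence in $w_\infty$ would lie in the image of a $w_i$ that contains its first element, images being downward closed; so $\mathrm{WO}(w_\infty)$. But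
\[
E(\iota_{i+1})(e_{i+1})<E(\iota_{i+1})(E(f_i)(e_i))=E(\iota_i)(e_i),
\]
which contradicts $\mathsf{Dil}(E)$. So $P=\emptyset$. The argument used only $T_*+\mathsf{Dil}(E)$, a true theory.
\end{proof}

These two lemmas are the only places where $T_*$ is used.

\subsection{Ordinals named by pseudodilators}\label{sec:names}

For a recursive pseudodilator $F$ let $c(F)$ be the least $\alpha$ with $F(\alpha)$ ill-founded, and let $\Gamma$ be the set of all $c(F)$. A well-order $w$ has type $c(F)$ exactly if $F(w)$ is ill-founded and all $F(w{\restriction}b)$ are well-founded; given a descending sequence as a witness, this is a $\Pi^1_1$-property. We do not need to name every ordinal below $\delta$, only $\delta$ many, because a dilator sees only the relative order of coordinates.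

\begin{lemma}\label{lem:gamma}
$\Gamma\subseteq\delta$ and $\mathrm{otp}(\Gamma)=\delta$. In particular $\Gamma$ is cofinal in $\delta$.
\end{lemma}

\begin{proof}
Let $F$ be a recursive pseudodilator. By Section~\ref{sec:predil}, $F(\alpha)$ is ill-founded for some countably infinite $\alpha$. So the $\Sigma^1_2$ set of well-orders $x$ of $\omega$ with $F(x)$ ill-founded is nonempty. By the Novikov--Kondo--Addison theorem, a nonempty $\Sigma^1_2$ set has a $\Delta^1_2$ element $x$, and $c(F)\le\mathrm{otp}(x)<\delta$ by Lemma~\ref{lem:delta}.

Now let $X$ be a $\Delta^1_2$ well-order of $\omega$; we show $\mathrm{otp}(\Gamma)\ge\mathrm{otp}(X)$. The idea is to search for a guess $X'$ at $X$, a certificate that the guess is right, and an embedding of $X'{\restriction}n$ placed above the certificate. The set $\{X\}$ is $\Sigma^1_2$: $X'=X$ says that each element of $X'$ satisfies the $\Sigma^1_2$-definition of $X$ and each non-element that of its complement, and countable choice moves the number quantifier inside. By Kleene's normal form and Lemma~\ref{lem:kb}(b) there are trees $\mathcal S_{X',W}$ on $\omega$, with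 ``$s\in\mathcal S_{X',W}$'' recursively determined by $s$, $X'{\restriction}|s|$, $W{\restriction}|s|$, such that $X$ is the only $X'$ with $\exists W\,\mathrm{WO}(\mathrm{KB}(\mathcal S_{X',W}))$. Let $p_0$ be the least order type of a well-ordered $\mathrm{KB}(\mathcal S_{X,W})$.

Fix $n\in\omega$ and a recursive list $(s_q)$ of all finite sequences. Write $m<_{X'}m'$ for $m\ne m'\wedge\langle m,m'\rangle\in X'$. In an $x$-sequence $u$ with $\ell$ even entries read $u(2j)$ as a pair of bits $X'(j),W(j)$, and put $p=u(1)$, $a(q)=u(4q+3)$, $b(m)=u(4m+5)$. Call $q$ \emph{confirmed} if $a(q)$ is given, $|s_q|\le\ell$ and $s_q\in\mathcal S_{X',W}$; call $m$ \emph{confirmed} if $b(m)$ is given, $\langle m,n\rangle<\ell$ and $m<_{X'}n$. Let $u\in\mathcal T_n(x)$ if the even entries are pairs of bits and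
\begin{itemize}
\item $a(q)<_xp$ for confirmed $q$, and $a(q)<_xa(q')$ for confirmed $q,q'$ with $s_q<s_{q'}$ in the Kleene--Brouwer order;
\item $b(m)>_xp$ for confirmed $m$, and $b(m)<_xb(m')$ for confirmed $m,m'$ with $\langle m,m'\rangle<\ell$ and $m<_{X'}m'$.
\end{itemize}
Conditions on an initial segment of $u$ are also conditions on $u$, so $\mathcal T_n$ is a search tree and $H_n(x)=\mathrm{KB}(\mathcal T_n(x))$ is a recursive predilator. For an ordinal $\alpha$, $H_n(\alpha)$ is ill-founded if and only if $\mathcal T_n(\alpha)$ has a path. A path embeds $\mathrm{KB}(\mathcal S_{X',W})$ into the ordinal $p$, so $X'=X$ and $p\ge p_0$, and it embeds $X{\restriction}n$ into $\alpha$ above $p$; hence $\alpha\ge p_0+1+\mathrm{otp}(X{\restriction}n)$. Conversely, for such $\alpha$ take $X'=X$, a $W$ attaining $p_0$, $p=p_0$, the maps $a,b$ given by the order types, and the entry $p_0$ at places outside their domains; this is a path. So $c(H_n)=p_0+1+\mathrm{otp}(X{\restriction}n)$, which is strictly increasing in $n$ along $X$.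

Thus $\mathrm{otp}(\Gamma)\ge\delta$, and equality holds as $\Gamma\subseteq\delta$. A bounded subset of the limit ordinal $\delta$ has type $<\delta$, so $\Gamma$ is cofinal.
\end{proof}

Let $E(\Gamma)\subseteq E(\delta)$ be the set of $e=(\sigma;c_1,\dots,c_k)$ with all $c_j\in\Gamma$. As $\Gamma\cong\delta$, it has order type $E(\delta)$; let $|e|$ be the rank of $e$ in $E(\Gamma)$. A \emph{name} for $e$ is a tuple $\nu=(\sigma;F_0,\dots,F_k)$ of the symbol $\sigma$ and recursive pseudodilators with $c(F_j)=c_j$ for $1\le j\le k$ and $c(F_0)>c_1,\dots,c_k$. Its \emph{height} is $c_0=c(F_0)$. By Lemma~\ref{lem:gamma}, each $e$ has names of height cofinal in $\delta$.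

Let $\pi_\nu(Y)$ be the $\Pi^1_1$-formula that asserts $\mathrm{Predil}(E)$ and all $\mathrm{Predil}(F_j)$, and says that $Y$ codes a well-order $w_Y$, elements $b_1<\dots<b_k$ of $w_Y$ and sequences $g_0,\dots,g_k$ such that
\begin{itemize}
\item $g_0$ descends in $F_0(w_Y)$, and $\mathrm{WO}(F_0(w_Y{\restriction}b))$ for all $b\in w_Y$;
\item for $1\le j\le k$, $g_j$ descends in $F_j(w_Y{\restriction}b_j)$, and $\mathrm{WO}(F_j(w_Y{\restriction}b))$ for all $b<b_j$.
\end{itemize}
Put $e_Y=(\sigma;b_1,\dots,b_k)\in E(w_Y)$. If $\pi_\nu(Y)$ is true, then $w_Y$ has type $c_0$ and $w_Y{\restriction}b_j$ has type $c_j$; and such $Y$ exist, since $c_0$ is countable. So $(e_Y,w_Y)$ is a copy of $(e,c_0)$. The copy is provably unique, and this is why $\mathsf{ATR}_0$ serves as the base theory.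

\begin{lemma}\label{lem:unique}
$\mathsf{ATR}_0$ proves: if $\pi_\nu(Y)$ and $\pi_\nu(Y^*)$, then there is an isomorphism $i:w_{Y^*}\to w_Y$ with $E(i)(e_{Y^*})=e_Y$.
\end{lemma}

\begin{proof}
If $i:w_{Y^*}\cong w_Y{\restriction}b$, then $F_0(i)$ maps $g_0^*$ to a descending sequence in $F_0(w_Y{\restriction}b)$, against $\pi_\nu(Y)$. Exchanging $Y$ and $Y^*$ excludes the opposite case, so comparability gives an isomorphism $i:w_{Y^*}\to w_Y$. If $i(b_j^*)<b_j$, then $i$ carries $g_j^*$ to a descending sequence in $F_j(w_Y{\restriction}i(b_j^*))$, against $\pi_\nu(Y)$. If $i(b_j^*)>b_j$, then $i^{-1}(b_j)<b_j^*$ and $i^{-1}$ carries $g_j$ into $F_j(w_{Y^*}{\restriction}i^{-1}(b_j))$, against $\pi_\nu(Y^*)$. So $i(b_j^*)=b_j$ for all $j$.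
\end{proof}

\subsection{The theories $S_\nu$}

For a name $\nu$ let
\[
S_\nu=\mathsf{ATR}_0+\exists Y\,\bigl(\pi_\nu(Y)\wedge\Theta(e_Y,w_Y)\bigr).
\]
By Lemma~\ref{lem:induction} this theory is true, so it is a $\Pi^1_2$-sound r.e.\ extension of $\mathsf{ACA}_0$. The formula $\mathrm{Ref}$ was designed to yield reflection for it.

\begin{lemma}\label{lem:ref}
$\mathsf{ACA}_0\vdash\forall Y\,[\pi_\nu(Y)\wedge\mathrm{Ref}(e_Y,w_Y)\to\mathsf{RFN}(S_\nu)]$.
\end{lemma}

\begin{proof}
Let $\chi(r,a,X)$ be a normal form of the $\Pi^1_2$-formula $\forall Y'\,[\pi_\nu(Y')\wedge w_{Y'}=X\wedge e_{Y'}=a\to\mathrm{Tr}(r)]$. Argue in $\mathsf{ACA}_0$. Let $\pi_\nu(Y)$ and $\mathrm{Ref}(a,w_Y)$ with $a=e_Y$, and let $r$ code a normal sentence provable in $S_\nu$. By (T2) and the deduction theorem, $\mathsf{ATR}_0$ proves $\forall Y'[\pi_\nu(Y')\wedge\Theta(e_{Y'},w_{Y'})\to\mathrm{Tr}(\dot r)]$, and hence $\forall X[\Theta(\dot a,X)\to\chi(\dot r,\dot a,X)]$. Now $\mathrm{Ref}(a,w_Y)$ and (T1) give $\chi(r,a,w_Y)$, and $Y'=Y$ gives $\mathrm{Tr}(r)$.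
\end{proof}

\begin{lemma}\label{lem:prec}
Let $e_1<e$ in $E(\Gamma)$, and let $\mu,\nu$ be names for $e_1,e$ such that the height of $\mu$ is at least that of $\nu$. Then $S_\mu\prec S_\nu$.
\end{lemma}

\begin{proof}
Let $\psi$ be the $\Sigma^1_2$-sentence: there are $Y,Y_1,f$ with $\pi_\nu(Y)$, $\pi_\mu(Y_1)$, $f:w_Y\unlhd w_{Y_1}$ and $e_{Y_1}<E(f)(e_Y)$ in $E(w_{Y_1})$. It is true. Indeed, take $Y,Y_1$ with $\pi_\nu(Y)$, $\pi_\mu(Y_1)$; the map $f$ exists by the assumption on heights. The embedding $\iota:w_{Y_1}\unlhd\delta$ sends each point to the type below it, and $f$ preserves these types, so $E(\iota)$ sends $e_{Y_1}$ to $e_1$ and $E(f)(e_Y)$ to $e$.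

In $S_\nu+\psi$ take $Y,Y_1,f$ as in $\psi$, take $Y^*$ with $\pi_\nu(Y^*)\wedge\Theta(e_{Y^*},w_{Y^*})$, and take $i:w_{Y^*}\cong w_Y$ from Lemma~\ref{lem:unique}. Then $f\circ i:w_{Y^*}\unlhd w_{Y_1}$, $\mathrm{WO}(w_{Y_1})$, and $e_{Y_1}<E(f)(e_Y)=E(f\circ i)(e_{Y^*})$. So $\Theta(e_{Y^*},w_{Y^*})$ yields $\mathrm{Ref}(e_{Y_1},w_{Y_1})$, and Lemma~\ref{lem:ref} for $\mu$ gives $\mathsf{RFN}(S_\mu)$.
\end{proof}

\begin{proof}[Proof of \eqref{eq:goal}]
We show $\operatorname{rank}(S_\nu)\ge|e|$ for all $e\in E(\Gamma)$ and all names $\nu$ for $e$, by induction on $|e|$. Each $e_1<e$ has a name $\mu$ of height at least that of $\nu$. By Lemma~\ref{lem:prec} and the induction hypothesis, $\operatorname{rank}(S_\nu)\ge\operatorname{rank}(S_\mu)+1\ge|e_1|+1$, and the supremum over $e_1<e$ is $|e|$.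

Next, $S_\nu\prec T$, by means of the true $\Sigma^1_2$-sentence $\exists Y\pi_\nu(Y)$. In $T+\exists Y\pi_\nu(Y)$ take such a $Y$. Lemma~\ref{lem:induction} gives $\Theta(e_Y,w_Y)$, Lemma~\ref{lem:step} gives $\mathrm{Ref}(e_Y,w_Y)$, and Lemma~\ref{lem:ref} gives $\mathsf{RFN}(S_\nu)$. Therefore $\operatorname{rank}(T)\ge\sup_{e\in E(\Gamma)}(|e|+1)=E(\delta)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:strong}.

\begin{thebibliography}{9}

\bibitem{Jeon}
Hanul Jeon, \emph{The behavior of higher proof theory I: Case $\Sigma^1_2$}, arXiv:2406.03801 (2024).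

\bibitem{Simpson}
Simpson, \emph{Subsystems of Second Order Arithmetic}.

\end{thebibliography}
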